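\title{Simple closed geodesics on expander surfaces:\\ the threshold $\sqrt{g}$}

\begin{abstract}
Let $X$ be a closed hyperbolic surface of genus $g$ with spectral gap greater than $\delta$ and systole at least $s_0$. We prove that among the closed geodesics of length at most $L$ on $X$ the proportion of simple ones is at most $\epsilon$ as soon as $L>c\sqrt g$, with $c$ depending only on $\delta,s_0,\epsilon$. More precisely, the proportion is at most $C\exp(-\kappa\min(L^2/g,L/\log g))$ for every $L>0$. A family of arithmetic surfaces shows that the order $\sqrt g$ cannot be lowered. The proof compares a simple closed geodesic with a few independent random geodesic segments, and bounds the probability that these do not cross by a second moment estimate that uses only the spectral gap of the Laplacian on $X$.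
\end{abstract}

\section{Introduction}

Let $X$ be a connected closed hyperbolic surface of genus $g\ge2$. The nonnegative Laplacian $\Delta$ on $X$ has the simple eigenvalue $0$, and the \emph{spectral gap} of $X$ is its smallest positive eigenvalue. For $\delta>0$ we call $X$ a \emph{$\delta$-expander surface} if its spectral gap is greater than $\delta$. The \emph{systole} $\operatorname{sys}(X)$ is the length of the shortest closed geodesic. A closed geodesic is \emph{simple} if it does not intersect itself. We write $N(X,L)$ for the number of closed geodesics of length at most $L$, and $N_{\mathrm{simp}}(X,L)$ for the number of simple ones among them.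

At what length do simple geodesics become rare? At the bottom of the length spectrum every geodesic is simple. Indeed, a closed geodesic that is not simple either runs several times around a shorter one or splits at a double point into two geodesic loops, and a geodesic loop is homotopically nontrivial, so it has length at least $\operatorname{sys}(X)$. Hence $N_{\mathrm{simp}}(X,L)=N(X,L)$ for $L<2\operatorname{sys}(X)$. This range is short. An open disc of radius $\operatorname{sys}(X)/2$ embeds in $X$, and comparing its area $2\pi(\cosh(\operatorname{sys}(X)/2)-1)$ with the area $4\pi(g-1)$ of $X$ gives $\operatorname{sys}(X)\le2\log(4g-2)$.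

For longer geodesics the birthday paradox suggests an answer. View a closed geodesic of length $L$ as a chain of about $L$ arcs of unit length. If the arcs were placed independently and uniformly on a surface of area of order $g$, two given arcs would cross with probability of order $1/g$, and the expected number of crossings would be of order $L^2/g$. One would then guess that most geodesics are simple for $L\ll\sqrt g$, that few are for $L\gg\sqrt g$, and that the proportion of simple ones decays like $\exp(-\kappa L^2/g)$. In this picture the spectral gap is what makes distant arcs of a geodesic behave independently, and the lower bound on the systole is what makes the geometry at unit scale the same everywhere.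

The following is known: for all $\delta,s_0,\epsilon>0$ there is $c=c(\delta,s_0,\epsilon)$ such that $N_{\mathrm{simp}}(X,L)\le\epsilon N(X,L)$ for every $\delta$-expander surface $X$ of genus $g$ with systole at least $s_0$ and every $L>c\sqrt g\log g$. The conjecture that we address, posed in the paper \cite{DS} of Dozier and Sapir, is that the condition $L>c\sqrt g\log g$ can be replaced by $L>c\sqrt g$. We prove it.

\begin{theorem}\label{thm:main}
For all $\delta,s_0,\epsilon>0$ there is $c=c(\delta,s_0,\epsilon)$ such that
\[
N_{\mathrm{simp}}(X,L)\le\epsilon\,N(X,L)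
\]
for every $\delta$-expander surface $X$ of genus $g$ with systole at least $s_0$ and every $L>c\sqrt g$.
\end{theorem}

The second result gives the decay predicted by the birthday heuristic in the range $L\le g/\log g$, which is where the minimum below equals $L^2/g$.

\begin{theorem}\label{thm:quant}
For all $\delta,s_0>0$ there are $C,\kappa>0$ depending only on $\delta,s_0$ such that for every $\delta$-expander surface $X$ of genus $g$ with systole at least $s_0$ and every $L>0$,
\[
N_{\mathrm{simp}}(X,L)\le C\exp\Big(-\kappa\min\Big(\frac{L^2}{g},\frac{L}{\log g}\Big)\Big)N(X,L).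
\]
\end{theorem}

Theorem~\ref{thm:quant} contains Theorem~\ref{thm:main}: since $\sqrt g>\log g$, the minimum is at least $\min(c^2,c)$ when $L>c\sqrt g$. As long as the minimum is $L^2/g$, this gives $c$ of order $\sqrt{\log(1/\epsilon)}$ for fixed $\delta,s_0$. We nevertheless prove Theorem~\ref{thm:main} first and directly, because its proof is short and all of its ingredients are used again.

The third result is a converse.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] Let $0<\delta<\frac14$ and $s_0>0$, and let $\alpha\in(0,\frac12)$ satisfy $\alpha(1-\alpha)=\delta$. There are $C,c_3$ depending only on $\delta,s_0$ such that for every $\delta$-expander surface $X$ of genus $g$ with systole at least $s_0$ and every $L\ge c_3\log g$,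
\[
N_{\mathrm{simp}}(X,L)\ge\Big(1-C\Big(\frac{L^2}{g}+L\,e^{-\alpha\operatorname{sys}(X)}\Big)\Big)N(X,L).
\]
\item[(b)] There are surfaces $X_p$ with genus $g_p\to\infty$, systole tending to infinity, and spectral gap greater than $\delta_*=3871/16384$, such that for every $\epsilon<1$ there is $c_\epsilon>0$ with $N_{\mathrm{simp}}(X_p,L)>\epsilon N(X_p,L)$ whenever $c_3\log g_p\le L\le c_\epsilon\sqrt{g_p}$ and $p$ is large. Here $c_3$ is the constant of part \emph{(a)} for $\delta=\delta_*$ and $s_0=1$. Hence in Theorem~\ref{thm:main} the function $\sqrt g$ cannot be replaced by any $f(g)=o(\sqrt g)$.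
\end{enumerate}
\end{theorem}

All three theorems hold whether geodesics are counted with or without orientation, and whether or not $N(X,L)$ includes geodesics traversed several times; see Section~\ref{sec:conv}.

\section{A model: two Markov chains on a finite set}\label{sec:model}

The main estimate of the paper is visible on a finite set. Let $P$ be a symmetric stochastic matrix on a set of $V$ states, and suppose that all eigenvalues of $P$ other than the eigenvalue $1$ of the constant vector have modulus at most $\rho<1$. Let $x_1,\dots,x_\tau$ and $y_1,\dots,y_\tau$ be two independent Markov chains with transition matrix $P$, each started at a uniform state. When do the two trajectories meet?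

The direct way to use the gap loses a logarithm. One has $|P^k(a,b)-1/V|\le\rho^k$, so $x_{s+k}$ is nearly uniform given $x_s$ once $\rho^k\ll1/V$, that is, for $k$ of order $\log V$. Sampling each chain every $k$ steps leaves $\tau/k$ nearly independent points on each side, and the birthday paradox asks for $(\tau/k)^2\gg V$, or $\tau\gg\sqrt V\log V$.

A second moment computation loses nothing. Let $Z=\#\{(s,t):x_s=y_t\}$. Each $x_s$ and each $y_t$ is uniform, so $\mathbb E Z=q:=\tau^2/V$. Since $P$ is symmetric, $\mathbb P(x_s=a,\,x_{s'}=b)=V^{-1}P^{|s-s'|}(a,b)$, and therefore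
\[
\mathbb E Z^2=\sum_{s,s',t,t'}\ \sum_{a,b}V^{-2}P^{|s-s'|}(a,b)\,P^{|t-t'|}(a,b)
=V^{-2}\sum_{s,s',t,t'}\operatorname{tr}P^{|s-s'|+|t-t'|}
=V^{-2}\sum_{\lambda}\Big(\sum_{s,s'}\lambda^{|s-s'|}\Big)^2,
\]
where $\lambda$ runs over the eigenvalues of $P$. The eigenvalue $1$ contributes $\tau^4/V^2=q^2$. For each of the other $V-1$ eigenvalues the inner sum has modulus at most $\tau(1+2\sum_{k\ge1}\rho^k)=\tau\frac{1+\rho}{1-\rho}$. Hence
\[
\operatorname{Var}Z\le\Big(\frac{1+\rho}{1-\rho}\Big)^2q,
\qquad
1-q\ \le\ \mathbb P(Z=0)\ \le\ \Big(\frac{1+\rho}{1-\rho}\Big)^2\frac1q ,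
\]
by Markov's inequality on the left and Chebyshev's on the right. The threshold is $\tau\approx\sqrt V$ with no logarithm: we never needed $x_s$ and $x_{s'}$ to be independent, only the correlations $\lambda^{|s-s'|}$ to be summable. The gap is essential. For the identity matrix $P$ the trajectories are constant and $\mathbb P(Z=0)=1-1/V$ for every $\tau$.

To transfer this computation to closed geodesics, four things must be supplied.
\begin{enumerate}
\item The number $N(X,L)$ has to be bounded below by $ce^L/L$ uniformly in $X$, already for $L$ of order $\log g$. This is done in Section~\ref{sec:count}.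
\item A closed geodesic is one curve from a discrete set, and the model has two independent random curves. In Section~\ref{sec:cut} we cut a geodesic into $n$ segments separated by gaps of length at least a multiple of $\log g$ and compare it with $n$ independent random segments. The mixing time is paid $n$ times, and $n=2$ suffices for Theorem~\ref{thm:main}.
\item Two segments that come close need not cross. In Section~\ref{sec:two} we count close encounters, for which the model computation works with circle averages in place of $P^k$, and show that an encounter at a definite angle forces a crossing.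
\item Chebyshev's inequality gives only the decay $1/q$. The exponential bound of Theorem~\ref{thm:quant} needs many segments and is proved in Section~\ref{sec:many}.
\end{enumerate}
The left inequality $\mathbb P(Z=0)\ge1-q$ corresponds to Theorem~\ref{thm:sharp}(a), a first moment bound proved in Section~\ref{sec:sharp}.

\section{Counting on an expander surface}\label{sec:count}

\subsection{Conventions and hyperbolic geometry}\label{sec:conv}

Throughout, $X=\Gamma\backslash\mathbb H$ has genus $g\ge2$, spectral gap greater than $\delta$ and systole at least $s_0$; the group $\Gamma\subset PSL_2(\mathbb R)$ acts freely on the hyperbolic plane $\mathbb H$. Decreasing $\delta$ weakens the hypothesis, so we assume $0<\delta<\frac14$ and let $\alpha\in(0,\frac12)$ satisfy $\alpha(1-\alpha)=\delta$. The area of $X$ is $V=4\pi(g-1)$, and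
\begin{equation}\label{eq:V}
2\pi g\le V\le4\pi g,\qquad 2<\log V\le5\log g,\qquad \log g<\sqrt g .
\end{equation}
The letters $C,c$, with or without indices, denote positive constants that depend only on $\delta$ and $s_0$ unless we say otherwise; those without index may change from line to line.

Every $\gamma\in\Gamma\setminus\{1\}$ translates a geodesic line, its \emph{axis}, by a length $\ell(\gamma)\ge s_0$, and $d(x,\gamma x)\ge\ell(\gamma)$ for all $x\in\mathbb H$. So balls of radius less than $s_0/2$ embed in $X$. Oriented closed geodesics correspond to conjugacy classes $[\gamma]\ne[1]$. Each $\gamma\ne1$ is uniquely $\gamma_0^k$ with $k\ge1$ and $\gamma_0$ \emph{primitive} (not a proper power), and the centralizer of $\gamma$ in $\Gamma$ is $\langle\gamma_0\rangle$. Simple geodesics are primitive.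

We count oriented geodesics. This multiplies both $N$ and $N_{\mathrm{simp}}$ by exactly $2$, because no closed geodesic equals its reverse: an element $h$ with $h\gamma h^{-1}=\gamma^{-1}$ would reverse the axis of $\gamma$ and hence fix a point on it. Let $N^{\mathrm{prim}}(X,L)$ be the number of primitive classes of length at most $L$. All our upper bounds count all classes and our lower bound is for $N^{\mathrm{prim}}$, so the theorems hold whether or not $N$ includes non-primitive geodesics.

We use the following textbook facts about $\mathbb H$.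
\begin{enumerate}
\item[(H1)] A ball $B(x,t)$ has area $|B(t)|=2\pi(\cosh t-1)\le\pi e^t$; in polar coordinates the area element is $\sinh\rho\,d\rho\,d\vartheta$.
\item[(H2)] If a triangle has sides $a,b,c$ and the angle opposite $c$ is at least $\pi/2$, then $\cosh c\ge\cosh a\cosh b$.
\item[(H3)] If two lines $G,G'$ cross at $z$ at angle $\psi$ and $y\in G'$, then $\sinh d(y,G)=\sinh d(y,z)\,\sin\psi$.
\item[(H4)] Let $u$ be arclength along a line $G$, extended to $\mathbb H$ by nearest point projection, and let $\rho$ be the signed distance to $G$. The area element is $\cosh\rho\,du\,d\rho$. A translation of length $\ell$ along $G$ moves a point by the distance $d$ given by $\sinh(d/2)=\cosh\rho\,\sinh(\ell/2)$.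
\item[(H5)] If $\sigma,\sigma':[0,1]\to\mathbb H$ are geodesics of constant speed, then $d(\sigma(t),\sigma'(t))$ is convex in $t$.
\end{enumerate}
We also use \emph{unfolding}: if $F\ge0$ on $\mathbb H\times\Gamma$ satisfies $F(hx,h\gamma h^{-1})=F(x,\gamma)$ for $h\in\Gamma$, then
\begin{equation}\label{eq:unfold}
\int_X\sum_{\gamma\in\Gamma}F(x,\gamma)\,dx=\int_XF(x,1)\,dx+\sum_{[\gamma]\ne[1]}\int_{\langle\gamma_0\rangle\backslash\mathbb H}F(x,\gamma)\,dx .
\end{equation}
It follows by writing the class of $\gamma$ as $\{h^{-1}\gamma h:h\in\langle\gamma_0\rangle\backslash\Gamma\}$ and assembling the translates by $h$ of a fundamental domain of $\Gamma$ into one of $\langle\gamma_0\rangle$.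

\subsection{Circle means}

For a function $f$ on $X$, lifted to $\mathbb H$, let $M_tf(x)$ be the mean of $f$ over the circle of radius $t$ about $x$. This operator plays the role of $P^k$. Let $L^2_0(X)$ be the space of functions of mean zero. The next lemma is the only place where the spectral gap enters.

\begin{lemma}\label{lem:circle}
For all $t\ge0$, the norm of $M_t$ on $L^2_0(X)$ is at most $C_\alpha e^{-\alpha t}$, where $C_\alpha=\frac1{2\pi}\int_0^{2\pi}|\cos(\vartheta/2)|^{-2\alpha}\,d\vartheta\in[1,\infty)$.
\end{lemma}

\begin{proof}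
Let $\Delta f=\lambda f$ on $\mathbb H$. Averaging $f$ over rotations about $x$ gives a smooth radial eigenfunction, and such a function is determined by $\lambda$ and its value at $x$. Hence $M_tf=\Phi f$ with a factor $\Phi$ that depends only on $\lambda$ and $t$. To compute it, write $\lambda=s(1-s)$ and take $f=(\operatorname{Im}z)^s$ in the upper half-plane, with $x=i$. The point at distance $t$ from $i$ in direction $\vartheta$, measured from the downward vertical, has imaginary part $(\cosh t+\sinh t\cos\vartheta)^{-1}$. So the factor is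
\[
\Phi_s(t)=\frac1{2\pi}\int_0^{2\pi}(\cosh t+\sinh t\cos\vartheta)^{-s}\,d\vartheta ,
\]
and $\Phi_s=\Phi_{1-s}$ because $s$ and $1-s$ give the same $\lambda$.

For real $s$ the function $s\mapsto\Phi_s(t)$ is positive, convex and symmetric about $\frac12$, hence nondecreasing on $[\frac12,\infty)$. Let $\lambda>\delta$. If $\lambda\le\frac14$ we can take $s\in[\frac12,1-\alpha)$, and $0<\Phi_s\le\Phi_{1-\alpha}$. If $\lambda>\frac14$ then $\operatorname{Re}s=\frac12$, and $|\Phi_s|\le\Phi_{1/2}\le\Phi_{1-\alpha}$. Finally $\Phi_{1-\alpha}=\Phi_\alpha$, and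
\[
\cosh t+\sinh t\cos\vartheta=e^t\cos^2(\vartheta/2)+e^{-t}\sin^2(\vartheta/2)\ge e^t\cos^2(\vartheta/2)
\]
gives $\Phi_\alpha(t)\le C_\alpha e^{-\alpha t}$. The integral $C_\alpha$ converges because $2\alpha<1$. The space $L^2_0(X)$ has an orthonormal basis of eigenfunctions with $\lambda>\delta$, and $M_t$ is diagonal in it.
\end{proof}

\subsection{Lattice points}

For $x,y\in\mathbb H$ let $\nu_t(x,y)=\#\{\gamma\in\Gamma:d(x,\gamma y)\le t\}$. This is a function on $X\times X$; it counts geodesic arcs of length at most $t$ from $x$ to $y$ in $X$. It is the kernel of the operator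
\[
A_tf(x)=\int_{B(x,t)}f=\int_0^t2\pi\sinh u\;M_uf(x)\,du .
\]
We have $A_t1=|B(t)|$, and Lemma~\ref{lem:circle} gives $\|A_t\|\le\int_0^t\pi C_\alpha e^{(1-\alpha)u}du\le Ce^{(1-\alpha)t}$ on $L^2_0(X)$. The average value of $\nu_t$ is $|B(t)|/V$. The next lemma says that this is also a pointwise bound, up to a constant, once $t$ exceeds the \emph{mixing length}
\[
t_0=\alpha^{-1}\log V .
\]
Some such condition is needed, since $\nu_0(x,x)=1$. The systole bound is what turns an $L^2$ estimate into a pointwise one.

\begin{lemma}\label{lem:lattice}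
For all $x,y$ and $t\ge0$ we have $\nu_t(x,y)\le C\big(e^t/V+e^{(1-\alpha)t}\big)$. In particular $\nu_t(x,y)\le Ce^t/V$ for $t\ge t_0$.
\end{lemma}

\begin{proof}
Let $\eta_0=\min(s_0/4,1/4)$. The balls $B,B'$ of radius $\eta_0$ about $x,y$ embed in $X$; let $b$ be their area. For $x'\in B$ and $y'\in B'$ the triangle inequality gives $\nu_t(x,y)\le\nu_{t+2\eta_0}(x',y')$. Write $\mathbf 1_{B'}=b/V+f$ with $f\in L_0^2(X)$ and $\|f\|\le b^{1/2}$. Then
\[
b^2\nu_t(x,y)\le\langle\mathbf 1_B,A_{t+2\eta_0}\mathbf 1_{B'}\rangle\le b^2\,\frac{|B(t+2\eta_0)|}V+Ce^{(1-\alpha)t}\,b .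
\]
Divide by $b^2$. For $t\ge t_0$ we have $e^{-\alpha t}\le1/V$.
\end{proof}

\subsection{Closed geodesics}

Let $\Psi(t)=\sum\ell(\gamma_0)$, the sum running over classes $[\gamma]\ne[1]$ with $\ell(\gamma)\le t$.

\begin{lemma}\label{lem:upper}
For all $t\ge0$ we have $\Psi(t)\le C\big(e^t+Ve^{(1-\alpha)t}\big)\le CVe^t$. There are at most $\Psi(t)/s_0$ closed geodesics of length at most $t$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:unfold} to the indicator of $d(x,\gamma x)\le t+1$. The left side is $\int_X\nu_{t+1}(x,x)\,dx\le C(e^t+Ve^{(1-\alpha)t})$ by Lemma~\ref{lem:lattice}. On the right, if $\ell(\gamma)\le t$ then every $x$ within $\frac12$ of the axis has $d(x,\gamma x)\le t+1$, and by (H4) these points have area $2\sinh(\frac12)\,\ell(\gamma_0)\ge\ell(\gamma_0)$ in $\langle\gamma_0\rangle\backslash\mathbb H$. The last claim holds because each term of $\Psi(t)$ is at least $s_0$.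
\end{proof}

For the lower bound we use the eigenvalue of $A_{T/2}$ on constants. It forces the Hilbert--Schmidt norm to be large; unfolding expresses this norm as a sum over closed geodesics of length at most $T$; and Lemma~\ref{lem:upper} shows that geodesics much shorter than $T$ cannot account for it.

\begin{lemma}\label{lem:lower}
There are $c,c_1>0$ such that $N^{\mathrm{prim}}(X,T)\ge ce^T/T$ for all $T\ge c_1\log V$.
\end{lemma}

\begin{proof}
Let $T\ge2$. Then $|B(T/2)|\ge e^{T/2}$ is an eigenvalue of $A_{T/2}$, so $e^T\le\iint\nu_{T/2}(x,y)^2\,dx\,dy$. Expand the square as a sum over pairs $(\gamma_1,\gamma^{-1}\gamma_1)$ and note that $d(x,\gamma^{-1}\gamma_1y)=d(\gamma x,\gamma_1y)$. Summing over $\gamma_1$ turns the integral over $y\in X$ into one over $\mathbb H$, and we obtain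
\begin{equation}\label{eq:HS}
e^T\le\int_X\sum_{\gamma\in\Gamma}\big|B(x,\tfrac T2)\cap B(\gamma x,\tfrac T2)\big|\,dx .
\end{equation}

Consider two balls of radius $T/2$ whose centers are at distance $d>0$, with midpoint $m$. They are disjoint if $d>T$. If $z$ lies in both, one of the two angles at $m$ between $[m,z]$ and the segments to the centers is at least $\pi/2$, so (H2) gives $\cosh d(z,m)\cosh(d/2)\le\cosh(T/2)$. Hence $\cosh d(z,m)\le2e^{(T-d)/2}$, and by (H1) the intersection has area at most $4\pi e^{(T-d)/2}$.

Apply \eqref{eq:unfold} to \eqref{eq:HS}. The identity contributes at most $\pi Ve^{T/2}$. For a class $[\gamma]\ne[1]$ put $\ell=\ell(\gamma)$ and $d=d(x,\gamma x)$, and use the coordinates (H4) about the axis. From $e^{-d/2}\le1/(2\sinh(d/2))$ we get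
\[
e^{-d/2}\cosh\rho\le\frac1{2\sinh(\ell/2)}\le\frac{e^{-\ell/2}}{1-e^{-s_0}} .
\]
The condition $d\le T$ forces $\ell\le T$ and $\cosh\rho\le\sinh(T/2)/\sinh(\ell/2)\le Ce^{(T-\ell)/2}$, so $|\rho|\le\frac{T-\ell}2+C$. Integrating $4\pi e^{(T-d)/2}\cosh\rho$ over $u\in[0,\ell(\gamma_0))$ and over this range of $\rho$ gives
\begin{equation}\label{eq:sumlower}
e^T\le\pi Ve^{T/2}+C\sum_{\ell(\gamma)\le T}\ell(\gamma_0)\,e^{(T-\ell(\gamma))/2}\,\big(1+T-\ell(\gamma)\big).
\end{equation}

Let $k_0\ge1$ be an integer. Group the classes with $\ell(\gamma)\le T-k_0$ according to $\ell(\gamma)\in(T-k-1,T-k]$, $k\ge k_0$. By Lemma~\ref{lem:upper} they contribute to \eqref{eq:sumlower} at most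
\[
C\sum_{k\ge k_0}(k+2)\,e^{k/2}\big(e^{T-k}+Ve^{(1-\alpha)(T-k)}\big)\le C_*\big(k_0e^{-k_0/2}e^T+Ve^{(1-\alpha)T}\big),
\]
where $C_*$ does not depend on $k_0$ and the series $\sum(k+2)e^{-(1/2-\alpha)k}$ converges because $\alpha<\frac12$. Fix $k_0$ with $C_*k_0e^{-k_0/2}\le\frac14$. The terms containing $V$ total at most $(\pi+C_*)Ve^{(1-\alpha)T}$, which is at most $\frac14e^T$ if $T\ge c_1\log V$ with $c_1$ large. The classes with $T-k_0<\ell(\gamma)\le T$ therefore contribute at least $\frac12e^T$. Their weights $e^{(T-\ell)/2}(1+T-\ell)$ are at most $e^{k_0/2}(1+k_0)$, so $\Psi(T)\ge2c\,e^T$ for some $c>0$.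

A non-primitive class of length at most $T$ is $[\gamma_0^k]$ with $\ell(\gamma_0)\le T/2$ and $k\le T/s_0$. These classes contribute to $\Psi(T)$ at most $(T/s_0)\Psi(T/2)\le CTVe^{T/2}$, which is at most $ce^T$ after enlarging $c_1$. So the lengths of the primitive classes of length at most $T$ add up to at least $ce^T$, and each is at most $T$.
\end{proof}

All three theorems are proved by bounding the number of geodesics of some kind in unit windows of length. The following lemma converts such bounds into proportions.

\begin{lemma}\label{lem:window}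
There are $c_2,C_0>0$ with the following property. Let $L\ge c_2\log g$ and $b\ge0$, and let $\mathcal E$ be a set of closed geodesics such that, for every $\ell\in[L/2,L]$, at most $be^\ell/\ell$ primitive members of $\mathcal E$ have length in $(\ell-1,\ell]$. Then at most $C_0\,(b+e^{-L/8})\,N^{\mathrm{prim}}(X,L)$ members of $\mathcal E$ have length at most $L$.
\end{lemma}

\begin{proof}
Let $c_2=\max(5c_1,40)$. By \eqref{eq:V}, $L\ge c_1\log V$ and $V\le e^{L/8}$. The windows $(\ell-1,\ell]$ with $\ell=L-k$ and $0\le k\le\lfloor L/2\rfloor$ have $\ell\in[L/2,L]$ and cover $(L/2,L]$. They contain at most $\sum_{k\ge0}be^{L-k}/(L/2)\le4be^L/L$ primitive members of $\mathcal E$. Every other closed geodesic of length at most $L$ is $[\gamma_0^k]$ with $\ell(\gamma_0)\le L/2$ and $1\le k\le L/s_0$. By Lemma~\ref{lem:upper} there are at most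
\[
\frac L{s_0^2}\Psi(L/2)\le CLVe^{L/2}\le CLe^{5L/8}\le Ce^{-L/8}\,\frac{e^L}L
\]
of these, since $L^2e^{-L/4}$ is bounded. Finally $e^L/L\le CN^{\mathrm{prim}}(X,L)$ by Lemma~\ref{lem:lower}.
\end{proof}

\section{From simple closed geodesics to independent segments}\label{sec:cut}

Closed geodesics form a countable set, and random segments miss a countable set almost surely. To compare the two we mark $n$ segments on a closed geodesic and let their endpoints move in balls of radius $\frac14$. This thickens each geodesic to a set of positive measure. But perturbed segments may cross when the original ones do not, so we need a notion of crossing that survives the perturbation back.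

\begin{definition}
Two segments $[p,q],[p',q']\subset\mathbb H$ \emph{cross robustly} if they intersect and each of the four endpoints has distance greater than $\frac12$ from the other segment. A \emph{segment of $X$} is a class of pairs $(p,q)$ in $\Gamma\backslash(\mathbb H\times\mathbb H)$. Two segments of $X$ with representatives $(p,q),(p',q')$ cross robustly if $[p,q]$ and $h[p',q']$ do so for some $h\in\Gamma$.
\end{definition}

\begin{lemma}\label{lem:robust}
Let $[p,q]$ and $[p',q']$ cross robustly in $\mathbb H$, and let $P,Q,P',Q'$ be within $\frac14$ of $p,q,p',q'$ respectively. Then $[P,Q]$ and $[P',Q']$ cross transversally.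
\end{lemma}

\begin{proof}
Move the endpoints along geodesics, $p_t$ from $p$ to $P$ for $t\in[0,1]$, and likewise $q_t,p'_t,q'_t$. A common point of the original segments is at distance greater than $\frac12$ from all four endpoints, so both segments are longer than $1$ and the moving segments never degenerate to points. By (H5), $[p_t,q_t]$ and $[p_t',q_t']$ stay within $\frac14$ of $[p,q]$ and $[p',q']$. If $p_t$ lay on $[p'_t,q'_t]$, then $d(p,[p',q'])\le\frac14+\frac14$, contrary to robustness; the same holds for the other three endpoints. So at each time no endpoint of one segment lies on the other.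

Two intersecting segments on a common line have an endpoint of one on the other. Hence at each time the segments are either disjoint or cross transversally at a point interior to both. Disjointness is an open condition in $t$. So is the second alternative, since it is equivalent to saying that the endpoints of each segment lie strictly on opposite sides of the line carrying the other. The second alternative holds at $t=0$, so by connectedness it holds at $t=1$.
\end{proof}

We now define random segments. Let $T^1X$ be the unit tangent bundle, $\phi_t$ the geodesic flow, and $\mu$ the Liouville probability measure: the base point is uniform on $X$ and the direction is uniform on the circle, and $\mu$ is invariant under $\phi_t$. For $v\in T^1X$ let $v(t)\in X$ be the base point of $\phi_tv$, and let $v[0,\rho]$ be the segment of $X$ with initial vector $v$ and length $\rho$. For $r\ge2$ let $\Omega_r$ be the set of segments $(p,q)$ of $X$ with $d(p,q)\in[r-1,r+1]$, with the measure $dp\,dq$. Polar coordinates about $p$ identify $\Omega_r$ with $T^1X\times[r-1,r+1]$ and the measure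 with $2\pi V\,d\mu(v)\sinh\rho\,d\rho$. Thus
\[
|\Omega_r|=2\pi V\big(\cosh(r+1)-\cosh(r-1)\big)\le CVe^r ,
\]
and under the normalized measure $\mu_r$ the initial vector $v$ has law $\mu$ and the length $\rho\ge r-1$ is independent of $v$. Let
\begin{align*}
p_n(r)&=\mu_r^{\otimes n}\big(\text{no two of the $n$ segments cross robustly}\big),\\
n_{\mathrm{simp}}(\ell)&=\#\{\text{simple closed geodesics with length in }(\ell-1,\ell]\}.
\end{align*}
By Lemma~\ref{lem:upper}, for $\ell\ge t_0$ the window $(\ell-1,\ell]$ contains at most $Ce^\ell/(\ell-1)$ primitive geodesics. The next proposition improves this for simple ones by the factor $p_n(r)$, at the price of a factor $C_1^n$.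

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (-0.7,0) -- (10.5,0);
\draw[very thick] (0,0) -- (3,0) (5,0) -- (8,0);
\foreach \x in {0,3,5,8,9.8} {\draw[dotted] (\x,0) circle (0.38); \fill (\x,0) circle (1.3pt);}
\draw[dashed] (0.1,0.24) -- (2.85,0.16) (5.15,-0.2) -- (8.1,0.22);
\fill (0.1,0.24) circle (1pt) (2.85,0.16) circle (1pt) (5.15,-0.2) circle (1pt) (8.1,0.22) circle (1pt) (9.9,0.24) circle (1pt);
\node[below] at (0,-0.4) {$P_1$}; \node[below] at (3,-0.4) {$Q_1$};
\node[below] at (5,-0.4) {$P_2$}; \node[below] at (8,-0.4) {$Q_2$};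
\node[below] at (9.8,-0.4) {$\gamma P_1$};
\node[above] at (0.1,0.4) {$p_1$}; \node[above] at (2.85,0.4) {$q_1$};
\node[above] at (5.15,0.4) {$p_2$}; \node[above] at (8.1,0.4) {$q_2$};
\node[above] at (9.9,0.4) {$\gamma p_1$};
\node[below] at (1.5,-0.05) {$r$}; \node[below] at (4,-0.05) {$a$};
\node[below] at (6.7,-0.05) {$r$}; \node[below] at (8.9,-0.05) {$\le a$};
\end{tikzpicture}
\caption{One period of the axis of $\gamma$, cut into $n=2$ segments of length $r$ (thick) separated by gaps of length at most $a$. Moving the endpoints $P_i,Q_i$ within balls of radius $\frac14$ gives the segments $[p_i,q_i]$ (dashed), which are compared with independent random segments.}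
\label{fig:cut}
\end{figure}

\begin{proposition}\label{prop:cut}
There is $C_1\ge1$ such that for all integers $n\ge2$, all $r\ge2$ and $a\ge t_0$, and $\ell=n(r+a)$,
\[
(\ell-1)\,n_{\mathrm{simp}}(\ell)\le C_1^{\,n}\,e^\ell\,p_n(r).
\]
\end{proposition}

\begin{proof}
Let $\mathcal S\subset\Gamma$ be the set of elements that represent simple closed geodesics with length in $(\ell-1,\ell]$. For $\gamma\in\mathcal S$ let $\sigma_\gamma$ parametrize the axis by arclength, so that $\gamma\sigma_\gamma(u)=\sigma_\gamma(u+\ell(\gamma))$. For $u\in\mathbb R$ and $1\le i\le n$ put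
\[
P_i(u)=\sigma_\gamma\big(u+(i-1)(r+a)\big),\qquad Q_i(u)=\sigma_\gamma\big(u+(i-1)(r+a)+r\big),
\]
as in Figure~\ref{fig:cut}. Let $\mathcal Z$ be the set of tuples $(\gamma,p_1,q_1,\dots,p_n,q_n)\in\mathcal S\times\mathbb H^{2n}$ for which there is $u$ with $d(p_i,P_i(u))<\frac14$ and $d(q_i,Q_i(u))<\frac14$ for all $i$. The group $\Gamma$ acts freely on $\mathcal Z$, by conjugation on $\gamma$ and diagonally on the points, and preserves the product $m$ of counting measure and area. We estimate $m(\Gamma\backslash\mathcal Z)$ in two ways.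

\emph{Lower bound.} Fix one $\gamma$ in each class. Its centralizer is $\langle\gamma\rangle$, so the part of $\Gamma\backslash\mathcal Z$ over $[\gamma]$ is represented by the tuples with first entry $\gamma$ in which the nearest point projection of $p_1$ to the axis is $\sigma_\gamma(u)$ with $u\in[0,\ell(\gamma))$. Take any such $p_1$ at distance less than $\frac14$ from the axis; by (H4) these form a set of area $2\sinh(\frac14)\,\ell(\gamma)$. With this $u$, the other $2n-1$ points may be chosen freely in the balls of radius $\frac14$ about the $P_i(u),Q_i(u)$. Since $b_0:=|B(\frac14)|<2\sinh(\frac14)$,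
\[
m(\Gamma\backslash\mathcal Z)\ge b_0^{2n}\,(\ell-1)\,n_{\mathrm{simp}}(\ell).
\]

\emph{Upper bound.} A point of $\mathcal Z$ has three properties. First, $d(p_i,q_i)\in[r-1,r+1]$. Second, $d(q_i,p_{i+1})\le a+1$ for $i<n$, and $d(q_n,\gamma p_1)\le a+1$. For the last inequality, $Q_n(u)=\sigma_\gamma(u+\ell-a)$ and $\gamma P_1(u)=\sigma_\gamma(u+\ell(\gamma))$, and $\ell(\gamma)-\ell+a\in(a-1,a]$ with $a\ge t_0>1$. Third, for $i\ne j$ the segments $(p_i,q_i)$ and $(p_j,q_j)$ of $X$ do not cross robustly. Otherwise Lemma~\ref{lem:robust} would give $h\in\Gamma$ such that $[P_i,Q_i]$ and $h[P_j,Q_j]$ cross transversally, at a point $\sigma_\gamma(t)=h\sigma_\gamma(t')$. The closed geodesic would pass through the image of this point at times $t$ and $t'$ along different tangent lines, so $t\not\equiv t'$ modulo $\ell(\gamma)$, and it would not be simple.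

Let $\mathcal F$ be a fundamental domain for $\Gamma$ on $\mathbb H\times\mathbb H$. Each point of $\Gamma\backslash\mathcal Z$ has a unique representative with $(p_i,q_i)=h_i(p_i^0,q_i^0)$, where $(p_i^0,q_i^0)\in\mathcal F$, $h_i\in\Gamma$ and $h_1=1$. The $h_i$ preserve area, so $m(\Gamma\backslash\mathcal Z)$ is the integral over $(p_i^0,q_i^0)_{i\le n}\in\mathcal F^n$ of the number of admissible tuples $(h_2,\dots,h_n,\gamma)$. By the first and third properties the integrand vanishes outside a set of measure $|\Omega_r|^np_n(r)$. Put $h_{n+1}=\gamma$ and $p^0_{n+1}=p_1^0$. The second property reads $d(h_iq_i^0,h_{i+1}p^0_{i+1})\le a+1$ for $1\le i\le n$. Given $h_i$, there are $\nu_{a+1}(q_i^0,p_{i+1}^0)$ choices of $h_{i+1}$, and this is at most $Ce^a/V$ by Lemma~\ref{lem:lattice} because $a\ge t_0$. Hence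
\[
m(\Gamma\backslash\mathcal Z)\le\Big(\frac{Ce^a}V\Big)^n(CVe^r)^n\,p_n(r)=C^ne^{\ell}p_n(r).
\]
Comparing the two bounds proves the proposition.
\end{proof}

The gaps are what make the segments independent: the number of ways to join $q_i$ to $p_{i+1}$ is bounded by $Ce^a/V$ wherever these points are, and the factor $V^{-1}$ cancels the factor $V$ in $|\Omega_r|$. For $a<t_0$ the term $e^{(1-\alpha)a}$ in Lemma~\ref{lem:lattice} is the larger one and the cancellation is lost.

\section{Two segments and the proof of Theorem~\ref{thm:main}}\label{sec:two}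

We must show that two long random segments cross robustly with probability close to $1$. Whether two segments cross depends on directions, whereas Lemma~\ref{lem:circle} controls only functions of the base point. We therefore count \emph{encounters}, pairs of times at which the two base points are close, and apply the second moment method to them. Encounters at which the segments are nearly parallel need not produce a crossing. They are rare, and a first moment bound, which needs no mixing at all, disposes of them.

\subsection{Encounters}

Fix $\theta\in(0,1]$ and set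
\[
R=1+\log(60/\theta),\qquad\eta=\min(\theta/4,\,s_0/4),\qquad\beta=|B(\eta)| .
\]
Let $r$ be such that $\tau:=r-1-2R>0$, and let $J=[R,\,r-1-R]$, an interval of length $\tau$. It leaves a margin $R$ at both ends of a segment of length at least $r-1$; by (H3), lines that cross at an angle of order $\theta$ need a length of order $\log(1/\theta)$ to separate by a unit distance.

For $x,y\in X$ let $k(x,y)=1$ if $d_X(x,y)\le\eta$ and $k(x,y)=0$ otherwise. Since $\eta\le s_0/4$, such points are joined by a unique geodesic of length at most $\eta$, and $k=\nu_\eta$. For $v,w\in T^1X$ let $k_\theta(v,w)=1$ if $k(v(0),w(0))=1$ and the angle, in $[0,\pi/2]$, between the line spanned by $w$ and the parallel transport of the line spanned by $v$ along the short geodesic is at most $\theta$; let $k_\theta(v,w)=0$ otherwise. Both $k$ and $k_\theta$ are symmetric, and $k_\theta(v,w)\le k(v(0),w(0))$. Put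
\[
Z(v,w)=\int_J\!\int_Jk(v(s),w(t))\,ds\,dt,\qquad Z_\theta(v,w)=\int_J\!\int_Jk_\theta(\phi_sv,\phi_tw)\,ds\,dt,\qquad q=\frac{\tau^2\beta}V .
\]
So $Z$ measures all encounters, $Z_\theta\le Z$ measures the nearly parallel ones, and $q$ is the analogue of $\tau^2/V$ in Section~\ref{sec:model}.

\begin{lemma}\label{lem:cross}
If $Z(v,w)>Z_\theta(v,w)$, then $v[0,\rho]$ and $w[0,\rho']$ cross robustly for all $\rho,\rho'\ge r-1$.
\end{lemma}

\begin{proof}
There are $s,t\in J$ with $k(v(s),w(t))=1$ and $k_\theta(\phi_sv,\phi_tw)=0$. Lift $v$ and $w$ to unit speed parametrizations, still written $v,w$, of lines $G_v,G_w\subset\mathbb H$ so that $x=v(s)$ and $y=w(t)$ are at distance $d_0\le\eta\le\theta/4$. Let $\iota$ be the translation along the line through $x$ and $y$ with $\iota x=y$, or the identity if $x=y$. Its derivative at $x$ is parallel transport along $[x,y]$. So $G'=\iota^{-1}G_w$ passes through $x$ and meets $G_v$ there at an angle $\psi\in(\theta,\pi/2]$.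

\emph{The lines cross near $x$ and $y$.} Let $z_\pm=w(t\pm1)$ and $z'_\pm=\iota^{-1}z_\pm$. The points $z'_\pm\in G'$ are at distance $1$ from $x$, on opposite sides of $G_v$. By (H3), the bound $\sin\psi\ge\frac2\pi\psi$ and the convexity of $\sinh$,
\[
\sinh d(z'_\pm,G_v)=\sinh1\,\sin\psi\ge0.74\,\theta\ge\theta\sinh\tfrac23\ge\sinh\tfrac{2\theta}3 ,
\]
so $d(z'_\pm,G_v)\ge2\theta/3$. The points $z'_\pm$ are within $1$ of the axis of $\iota$, so by (H4) the displacement $d_1=d(z'_\pm,z_\pm)$ satisfies $\sinh(d_1/2)\le\cosh1\,\sinh(d_0/2)\le\sinh(\cosh1\cdot d_0/2)$. Thus $d_1\le\cosh1\cdot\theta/4<2\theta/5$. The signed distance to $G_v$ is $1$-Lipschitz, so $z_+$ and $z_-$ lie on opposite sides of $G_v$ at distance at least $\frac23\theta-\frac25\theta>\frac14\theta$. Hence $G_w$ crosses $G_v$ at a point $z=w(u_0)$ with $|u_0-t|<1$. The hypothesis is symmetric in $v$ and $w$, and two distinct lines meet at most once, so also $z=v(u_1)$ with $|u_1-s|<1$.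

\emph{The crossing angle.} Let $\psi'$ be the angle between $G_v$ and $G_w$ at $z$. Since $d(z_+,z)<2$, (H3) gives $\theta/4\le\sinh d(z_+,G_v)\le\sinh2\,\sin\psi'$, and so $\sin\psi'\ge\theta/20$.

\emph{Robustness.} We have $u_0,u_1\in[R-1,\,r-R]$. Since $\rho,\rho'\ge r-1$, the point $z$ lies on both segments at distance at least $R-1$ from all four endpoints. Now $\sinh(R-1)=\frac{30}\theta-\frac\theta{120}\ge\frac{29}\theta$. By (H3), each endpoint $e$ of either segment satisfies $\sinh d(e,G)\ge\frac{29}\theta\cdot\frac\theta{20}>\sinh1$, where $G$ is the line carrying the other segment. So $d(e,G)>1$.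
\end{proof}

\subsection{Moments}

The following lemma is the computation of Section~\ref{sec:model} in operator form. Part (2) will be used in Section~\ref{sec:many}. It matters that the constant $C_2$ does not depend on $\theta$.

\begin{lemma}\label{lem:moments}
Let $C_2=(2C_\alpha/\alpha)^2$, which depends only on $\delta$.
\begin{enumerate}
\item[(1)] For every $w$: $\int Z(v,w)\,d\mu(v)=q$ and $\int Z_\theta(v,w)\,d\mu(v)=\frac{2\theta}\pi q$.
\item[(2)] The operator $\mathcal Q$ on $L^2(T^1X,\mu)$ with kernel $Z$ satisfies $\mathcal Q1=q$, preserves the functions of mean zero, and has norm at most $C_2\,q/\tau$ on them.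
\item[(3)] $\operatorname{Var}_{\mu\otimes\mu}(Z)\le C_2\,q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Fix $s,t$ and $w$. If $v$ has law $\mu$, so does $\phi_sv$. Its base point lies in the embedded ball of radius $\eta$ about $w(t)$ with probability $\beta/V$. Given the base point, the direction is uniform, and the directions within $\theta$ of a given line form two arcs of total length $4\theta$ out of $2\pi$. Integrate over $J\times J$.

(2) Let $H=L^2(X,dx/V)$. Let $K=V^{-1}A_\eta$ be the self-adjoint operator on $H$ with kernel $k$. It is $\beta/V$ times an average of the contractions $M_u$, so $K1=\beta/V$ and $\|K\|\le\beta/V$. Define $S^*:H\to L^2(T^1X,\mu)$ by $(S^*f)(v)=\int_Jf(v(t))\,dt$, and let $S$ be its adjoint. For $F\in L^2(T^1X,\mu)$,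
\[
(KSF)(x)=\langle SF,k(x,\cdot)\rangle_H=\int F(w)\int_Jk(x,w(t))\,dt\,d\mu(w),
\]
and applying $S^*$ gives $\mathcal Q=S^*KS$. We have $S^*1=\tau$, and $S1=\tau$ because $\langle 1,S^*f\rangle=\tau\int f\,dx/V$ by invariance of $\mu$. Hence $S$, $S^*$ and $K$ all respect the splittings into constants and functions of mean zero, and $\mathcal Q1=\tau^2\beta/V=q$. Let $S_0,K_0,\mathcal Q_0$ be the mean-zero parts.

Let $f\in H$ be real with mean zero. By invariance, $\int f(v(s))f(v(t))\,d\mu(v)=\int f(v(0))f(v(t-s))\,d\mu(v)$. As $v$ runs over the unit circle at $x$, the point $v(t-s)$ runs uniformly over the circle of radius $|t-s|$ about $x$, so this equals $\langle f,M_{|t-s|}f\rangle_H$. By Lemma~\ref{lem:circle},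
\begin{equation}\label{eq:S}
\|S^*f\|^2=\int_J\!\int_J\langle f,M_{|t-s|}f\rangle_H\,ds\,dt\le C_\alpha\|f\|^2\int_J\!\int_Je^{-\alpha|t-s|}\,ds\,dt\le\frac{2C_\alpha}\alpha\,\tau\,\|f\|^2 .
\end{equation}
So $\|S_0\|^2\le C_2^{1/2}\tau$, to be compared with the value $\tau^2$ on constants. Therefore $\|\mathcal Q_0\|\le\|S_0\|^2\|K\|\le C_2^{1/2}\tau\beta/V\le C_2\,q/\tau$.

(3) The Hilbert--Schmidt norm of an operator is the $L^2$ norm of its kernel, so $\mathbb E Z^2=\|\mathcal Q\|^2_{HS}=q^2+\|\mathcal Q_0\|_{HS}^2$, while $\mathbb EZ=q$. Since $\mathcal Q_0=S_0^*K_0S_0$ and $\|K\|^2_{HS}=V^{-2}\iint k^2\,dx\,dy=\beta/V$, we obtain $\|\mathcal Q_0\|_{HS}^2\le\|S_0\|^4\|K\|_{HS}^2\le C_2\tau^2\beta/V=C_2\,q$.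
\end{proof}

\begin{proposition}\label{prop:two}
For $\theta\in(0,1]$ and $r$ with $\tau=r-1-2R>0$, we have $p_2(r)\le\dfrac{4C_2}q+\dfrac{4\theta}\pi$.
\end{proposition}

\begin{proof}
Let $v,w$ be the initial vectors of two independent segments with law $\mu_r$. Chebyshev's inequality and Lemma~\ref{lem:moments}(3) give $\mathbb P(Z\le q/2)\le C_2q/(q/2)^2=4C_2/q$. Markov's inequality and Lemma~\ref{lem:moments}(1) give $\mathbb P(Z_\theta\ge q/2)\le4\theta/\pi$. Outside these two events $Z>Z_\theta$, and the segments cross robustly by Lemma~\ref{lem:cross}.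
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The bound of Proposition~\ref{prop:two} must absorb the factor $C_1^2$ of Proposition~\ref{prop:cut}; we first choose $\theta$ small and then $q$ large. Let $\epsilon'=\epsilon/(3C_0)$ with $C_0$ from Lemma~\ref{lem:window}, and choose $\theta\in(0,1]$ with $C_1^2\cdot4\theta/\pi\le\epsilon'/2$. Now $R,\eta,\beta$ depend only on $\delta,s_0,\epsilon$. Choose $c$ so large that
\[
c\ge c_2,\qquad c\ge\frac{40}\alpha,\qquad c\ge16(1+2R),\qquad e^{-c/8}\le\epsilon',\qquad 4C_1^2C_2\cdot\frac{1024\pi}{\beta c^2}\le\frac{\epsilon'}2 .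
\]
Let $L>c\sqrt g$ and $\ell\in[L/2,L]$, and put $n=2$, $r=a=\ell/4$. Then $\ell/4>c\sqrt g/8\ge5\alpha^{-1}\log g\ge t_0$ by \eqref{eq:V}. Also $\ell/8>c/16\ge1+2R$, so $r\ge2$ and $\tau\ge\ell/8$. Hence
\[
q\ge\frac{\beta\ell^2}{64V}\ge\frac{\beta\,c^2g/4}{64\cdot4\pi g}=\frac{\beta c^2}{1024\pi},
\]
and Proposition~\ref{prop:two} gives $C_1^2p_2(r)\le\epsilon'$. By Proposition~\ref{prop:cut} and $\ell-1\ge\ell/2$, we get $n_{\mathrm{simp}}(\ell)\le2\epsilon'e^\ell/\ell$ for all $\ell\in[L/2,L]$. Since $L>c_2\log g$ and $e^{-L/8}\le\epsilon'$, Lemma~\ref{lem:window}, applied to the set of simple closed geodesics with $b=2\epsilon'$, gives $N_{\mathrm{simp}}(X,L)\le3C_0\epsilon'N^{\mathrm{prim}}(X,L)\le\epsilon N(X,L)$.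
\end{proof}

\section{Many segments and the proof of Theorem~\ref{thm:quant}}\label{sec:many}

To obtain exponential decay from Proposition~\ref{prop:cut} we take $n=2M$ segments and need $p_{2M}(r)\le(\text{small constant})^M$ in order to beat $C_1^{2M}$. Grouping the segments into $M$ disjoint pairs gives $p_{2M}(r)\le p_2(r)^M$. With Proposition~\ref{prop:two} this is useful only if $q$ is large, that is $r\gg\sqrt g$, which allows only $M$ of order $L/\sqrt g$. To reach $M$ of order $L^2/g$ the segments must have length $r$ of order $g/L$. Then $q$ is of order $1/M$, a given pair rarely meets, and all pairs have to be used.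

We reveal $M$ segments $w_1,\dots,w_M$ one at a time and follow the set $U_k$ of initial vectors that avoid the first $k$ of them. As long as $U_k$ is not small, the next segment removes from it, with high probability, a piece of measure comparable to $\min(q,1)$. After a number of steps of order $1+1/q$ the set is small, and the remaining $M$ segments all have to start in it. The requirement $a\ge t_0$ limits $M$ to order $L/\log g$, which is the origin of the second term in the exponent of Theorem~\ref{thm:quant}.

Let $\omega=\min\big(\frac14,\frac1{9C_1^2}\big)$ and fix $\theta=\omega/4$, so that $R,\eta,\beta$ depend only on $\delta,s_0$. Let $\mathcal T_w=\{v:Z(v,w)>Z_\theta(v,w)\}$. By Lemma~\ref{lem:cross}, if $v\in\mathcal T_w$ then segments of length at least $r-1$ with initial vectors $v,w$ cross robustly. Put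
\[
C_4=\sqrt{12}\,C_2\,\omega^{-3/2},\qquad\zeta=\frac{\omega^4q}{48(C_2+q)} .
\]

\begin{lemma}\label{lem:bite}
Suppose $\tau\ge C_4$, and let $U\subset T^1X$ be measurable with $\mu(U)\ge\omega$. Then $\mu(U\cap\mathcal T_w)\ge\zeta$ for all $w$ outside a set of measure at most $\omega^2$.
\end{lemma}

\begin{proof}
Let $Y(w)=\int_UZ(v,w)\,d\mu(v)$. Since $Z$ is symmetric, $Y=\mathcal Q\mathbf 1_U$. By Lemma~\ref{lem:moments}(2), applied to $\mathbf 1_U=\mu(U)+(\mathbf 1_U-\mu(U))$, the function $Y$ has mean $q\mu(U)$ and variance at most $(C_2q/\tau)^2\mu(U)$. So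
\[
\mu\big(Y<\tfrac12q\mu(U)\big)\le\frac{4C_2^2}{\tau^2\mu(U)}\le\frac{4C_2^2}{C_4^2\,\omega}=\frac{\omega^2}3 .
\]
This bound does not require $q$ to be large, only $\tau$. Let $W(w)=\int Z(v,w)^2\,d\mu(v)$. Its mean is at most $C_2q+q^2$ by Lemma~\ref{lem:moments}(3), so $\mu\big(W>3(C_2q+q^2)/\omega^2\big)\le\omega^2/3$. For every $w$, Lemma~\ref{lem:moments}(1) gives $\int_UZ_\theta(v,w)\,d\mu(v)\le\frac{2\theta}\pi q\le\frac14\omega q$. Let $w$ lie outside the two exceptional sets. Since $Z-Z_\theta$ vanishes for $v\notin\mathcal T_w$, the Cauchy--Schwarz inequality gives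
\[
\frac{\omega q}2-\frac{\omega q}4\le\int_U(Z-Z_\theta)\,d\mu(v)\le\int_{U\cap\mathcal T_w}Z\,d\mu(v)\le\mu(U\cap\mathcal T_w)^{1/2}\,W(w)^{1/2}.
\]
Hence $\mu(U\cap\mathcal T_w)\ge\frac{\omega^2q^2}{16}\cdot\frac{\omega^2}{3(C_2q+q^2)}=\zeta$.
\end{proof}

\begin{lemma}\label{lem:many}
If $\tau\ge C_4$ and $M\ge2/\zeta$ is an integer, then $p_{2M}(r)\le(3\omega)^M$.
\end{lemma}

\begin{proof}
Let $w_1,\dots,w_M,v_1,\dots,v_M$ be the initial vectors of the $2M$ segments; they are independent with law $\mu$. Let $U_0=T^1X$ and $U_i=U_{i-1}\setminus\mathcal T_{w_i}$. If no two segments cross robustly, then $v_j\in U_M$ for all $j$. Given $w_1,\dots,w_M$, this has probability $\mu(U_M)^M$. Therefore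
\[
p_{2M}(r)\le\omega^M+\mathbb P\big(\mu(U_M)\ge\omega\big).
\]
Call an index $i\in\{1,\dots,M\}$ \emph{bad} if $\mu(U_{i-1})\ge\omega$ and $\mu(U_{i-1}\cap\mathcal T_{w_i})<\zeta$. Suppose $\mu(U_M)\ge\omega$. Then $\mu(U_{i-1})\ge\omega$ for all $i$, and each index that is not bad has $\mu(U_i)\le\mu(U_{i-1})-\zeta$. There are at most $1/\zeta\le M/2$ such indices, so at least $\lceil M/2\rceil$ indices are bad. The set $U_{i-1}$ is determined by $w_1,\dots,w_{i-1}$, and $w_i$ is independent of these. By Lemma~\ref{lem:bite}, the conditional probability that $i$ is bad given $w_1,\dots,w_{i-1}$ is at most $\omega^2$. Conditioning successively, all indices of a fixed set $I$ are bad with probability at most $\omega^{2|I|}$. There are at most $2^M$ sets $I$ with $|I|=\lceil M/2\rceil$, so $\mathbb P(\mu(U_M)\ge\omega)\le2^M\omega^M$. In total $p_{2M}(r)\le(1+2^M)\omega^M\le(3\omega)^M$.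
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
Let $m(\ell)=\min(\ell^2/g,\ell/\log g)$ and $C_3=\frac{96}{\omega^4}\max(1,4C_2/\beta)$. Choose $\kappa_0>0$, depending only on $\delta,s_0$, such that
\[
\kappa_0\le\frac1{128\pi C_3},\qquad\frac1{4\kappa_0}\ge\frac5\alpha,\qquad\frac{\log2}{4\kappa_0}\ge\max\big(2(1+2R),\,2C_4\big).
\]
We claim that
\begin{equation}\label{eq:window2}
n_{\mathrm{simp}}(\ell)\le6\cdot3^{-\kappa_0m(\ell)}\,\frac{e^\ell}\ell\qquad\text{whenever }\kappa_0m(\ell)\ge2C_3+1 .
\end{equation}
Let $M=\lfloor\kappa_0m(\ell)\rfloor\ge2C_3$ and $r=a=\ell/(4M)$, so that $\ell=2M(r+a)$. From $M\le\kappa_0\ell/\log g$ we get $r\ge\frac{\log g}{4\kappa_0}$. By \eqref{eq:V} and the choice of $\kappa_0$, this gives $a\ge t_0$, $r\ge2$, $\tau\ge r/2$ and $\tau\ge C_4$. Then $q\ge r^2\beta/(4V)$, and using $V\le4\pi g$ and $M\le\kappa_0\ell^2/g$,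
\[
\frac2\zeta=\frac{96}{\omega^4}\Big(1+\frac{C_2}q\Big)\le C_3\Big(1+\frac V{r^2}\Big)=C_3\Big(1+\frac{16M^2V}{\ell^2}\Big)\le C_3+64\pi\kappa_0C_3M\le\frac M2+\frac M2 .
\]
So Lemma~\ref{lem:many} applies, and Proposition~\ref{prop:cut} with $n=2M$ gives
\[
n_{\mathrm{simp}}(\ell)\le\frac{2e^\ell}\ell\,(3\omega C_1^2)^M\le\frac{2e^\ell}\ell\,3^{-M}.
\]
Since $M\ge\kappa_0m(\ell)-1$, this proves \eqref{eq:window2}.

Let $A=\max\big(c_2,\,4(2C_3+1)/\kappa_0\big)$ and $\kappa=\min\big(\frac{\kappa_0\log3}4,\frac{\log2}8\big)$. If $m(L)\le A$, the theorem holds with $C=e^{\kappa A}$, because $N_{\mathrm{simp}}\le N$. Suppose $m(L)>A$. Then $L>c_2\log g$, and for $\ell\in[L/2,L]$ we have $m(\ell)\ge m(L)/4$, so \eqref{eq:window2} applies. Lemma~\ref{lem:window} with $b=6\cdot3^{-\kappa_0m(L)/4}$ gives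
\[
N_{\mathrm{simp}}(X,L)\le C_0\big(6\cdot3^{-\kappa_0m(L)/4}+e^{-L/8}\big)N(X,L).
\]
Both $3^{-\kappa_0m(L)/4}$ and $e^{-L/8}$ are at most $e^{-\kappa m(L)}$, the latter because $m(L)\le L/\log2$.
\end{proof}

\section{Sharpness of the threshold}\label{sec:sharp}

\subsection{Counting geodesics with a double point}

A primitive geodesic that is not simple splits at a double point into two loops based at that point, so we bound the number of such geodesics by the number of pairs of loops. The longer loop is counted by the main term $e^t/V$ of Lemma~\ref{lem:lattice}. The shorter loop may have any length $j\ge\operatorname{sys}(X)$. For it the main term produces the birthday term $L^2/g$, and the error term, which dominates for $j<t_0$, produces $Le^{-\alpha\operatorname{sys}(X)}$.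

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Let $\ell\ge2t_0$ and consider a primitive non-simple closed geodesic of length $\ell'\in(\ell-1,\ell]$. It passes twice through some point in one period, at times that differ by $t$ or, going on around the geodesic, by $\ell'-t$. Start at the passage that is followed by the shorter loop. This gives a unit speed lift $\sigma$ and elements $\gamma,\gamma_1\in\Gamma$ with $x=\sigma(0)$, $\sigma(t)=\gamma_1x$, $\sigma(\ell')=\gamma x$ and $0<t\le\ell'/2$, where $\gamma$ represents the geodesic. Put $\gamma_2=\gamma_1^{-1}\gamma$. Then $d(x,\gamma_1x)=t$ and $d(x,\gamma_2x)=d(\gamma_1x,\gamma x)=\ell'-t$. Since $\gamma_1\ne1$ we have $t\ge\operatorname{sys}(X)$. Let $j=\lfloor t\rfloor$, so that $\lfloor\operatorname{sys}(X)\rfloor\le j\le\ell/2$, and let $\eta_0=\min(s_0/4,1/4)$. Every $y\in B(x,\eta_0)$ satisfies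
\begin{equation}\label{eq:loops}
d(y,\gamma_1y)\le j+2,\qquad d(y,\gamma_2y)\le\ell-j+1 .
\end{equation}

Let $\Gamma$ act on triples $(y,\gamma_1,\gamma_2)\in\mathbb H\times\Gamma\times\Gamma$ by $h(y,\gamma_1,\gamma_2)=(hy,h\gamma_1h^{-1},h\gamma_2h^{-1})$, with the product of area and counting measure. The set $B(x,\eta_0)\times\{\gamma_1\}\times\{\gamma_2\}$ injects into the quotient, because $B(x,\eta_0)$ embeds in $X$, and so has measure $|B(\eta_0)|$ there. The sets coming from different geodesics are disjoint, because the class $[\gamma_1\gamma_2]=[\gamma]$ is a function on the quotient. The triples satisfying \eqref{eq:loops} have measure $\int_X\nu_{j+2}(y,y)\,\nu_{\ell-j+1}(y,y)\,dy$ in the quotient. Since $\ell-j+1\ge\ell/2\ge t_0$, Lemma~\ref{lem:lattice} bounds the number of primitive non-simple geodesics with length in $(\ell-1,\ell]$ by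
\[
C\sum_jV\Big(\frac{e^j}V+e^{(1-\alpha)j}\Big)\frac{e^{\ell-j}}V
=Ce^\ell\sum_j\Big(\frac1V+e^{-\alpha j}\Big)\le C\,\frac{e^\ell}{\ell}\Big(\frac{\ell^2}g+\ell e^{-\alpha\operatorname{sys}(X)}\Big),
\]
where $j$ runs over the at most $\ell/2+1\le\ell$ integers in $[\lfloor\operatorname{sys}(X)\rfloor,\ell/2]$.

Let $c_3=\max(c_2,20/\alpha)$ and $L\ge c_3\log g$. Then $L/2\ge2t_0$ by \eqref{eq:V}, so the bound holds for all $\ell\in[L/2,L]$. Also $e^{-L/8}\le1/g\le L^2/g$, since $c_3\ge40$. Lemma~\ref{lem:window}, applied to the set of all non-simple closed geodesics with $b=C(L^2/g+Le^{-\alpha\operatorname{sys}(X)})$, gives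
\[
N(X,L)-N_{\mathrm{simp}}(X,L)\le C\Big(\frac{L^2}g+Le^{-\alpha\operatorname{sys}(X)}\Big)N(X,L).\qedhere
\]
\end{proof}

\subsection{Congruence surfaces of a quaternion algebra}

For $L$ of order $\sqrt g$, part (a) is useful only if $e^{-\alpha\operatorname{sys}(X)}$ is smaller than $g^{-1/2}$. We need surfaces with both a long systole and a large gap. The surfaces below have $\operatorname{sys}\ge\frac43\log g-C$, so we need $\frac43\alpha>\frac12$, that is $\alpha>\frac{48}{128}$. Their gap is at least $\frac{975}{4096}=\frac{25}{64}\cdot\frac{39}{64}$, which allows any $\alpha<\frac{50}{128}$. We take $\alpha=\frac{49}{128}$, and $\alpha(1-\alpha)=\frac{49\cdot79}{128^2}=\frac{3871}{16384}=\delta_*$.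

Let $\mathcal D$ be a quaternion algebra over $\mathbb Q$ that is a division algebra and is \emph{indefinite}, meaning $\mathcal D\otimes\mathbb R\cong M_2(\mathbb R)$. An example is generated by $i,j$ with $i^2=-1$, $j^2=3$, $ij=-ji$: its norm form $x^2+y^2-3z^2-3w^2$ is indefinite, and has no nontrivial rational zero by descent modulo $3$. We recall the standard facts. The reduced norm $\operatorname{nrd}$ and reduced trace $\operatorname{tr}$ become the determinant and the trace in $M_2(\mathbb R)$, and $\operatorname{nrd}$ vanishes only at $0$ in $\mathcal D$. On a maximal order $\mathcal O\subset\mathcal D$ both take integer values. The group $\mathcal O^1$ of elements of norm one is a discrete subgroup of $SL_2(\mathbb R)$, cocompact because $\mathcal D$ is a division algebra. For a prime $p$ not dividing the discriminant of $\mathcal D$ we have $\mathcal O/p\mathcal O\cong M_2(\mathbb F_p)$, with $\operatorname{nrd}$ reducing to the determinant. For such $p\ge3$ let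
\[
\Gamma(p)=\{\gamma\in\mathcal O^1:\gamma\equiv1\bmod p\mathcal O\},\qquad X_p=\Gamma(p)\backslash\mathbb H .
\]

\begin{lemma}\label{lem:sys}
The quotient $X_p$ is a closed hyperbolic surface. Its systole and its genus $g_p$ tend to infinity with $p$, and $\operatorname{sys}(X_p)\ge\frac43\log g_p-C$ with $C$ depending only on $\mathcal D$.
\end{lemma}

The inequality is the Buser--Sarnak bound \cite{BS}; we include the short proof.

\begin{proof}
Let $\gamma=1+p\xi\in\Gamma(p)$ with $\xi\in\mathcal O$ and $\xi\ne0$. From $1=\operatorname{nrd}\gamma=1+p\operatorname{tr}\xi+p^2\operatorname{nrd}\xi$ we get $\operatorname{tr}\gamma=2+p\operatorname{tr}\xi=2-p^2\operatorname{nrd}\xi$. Since $\operatorname{nrd}\xi$ is a nonzero integer, $|\operatorname{tr}\gamma|\ge p^2-2>2$. So $-1\notin\Gamma(p)$, every nontrivial element is hyperbolic, and $\Gamma(p)$ acts freely on $\mathbb H$. It has finite index in $\mathcal O^1$, so $X_p$ is compact. The translation length satisfies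
\[
\ell(\gamma)=2\operatorname{arccosh}\frac{|\operatorname{tr}\gamma|}2\ge2\log\frac{p^2-2}2\ge4\log p-C .
\]
The group $\Gamma(p)$ is the kernel of the reduction $\mathcal O^1\to SL_2(\mathbb F_p)$, so its index is at most $p(p^2-1)\le p^3$, and comparing areas gives $g_p\le Cp^3$. Together these give the inequality. The genus tends to infinity because $\operatorname{sys}(X_p)\le2\log(4g_p-2)$.
\end{proof}

\begin{lemma}\label{lem:gap}
The spectral gap of $X_p$ is at least $\frac{975}{4096}=\frac{3900}{16384}>\delta_*$.
\end{lemma}

\begin{proof}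
Let $\mathbb A$ be the adeles of $\mathbb Q$, let $\widehat{\mathcal O}=\mathcal O\otimes\widehat{\mathbb Z}$, and let $K(p)\subset\widehat{\mathcal O}^\times$ be the group of units congruent to $1$ modulo $p$. Consider $Y_p=\mathcal D^\times\backslash\mathcal D^\times(\mathbb A)/\big(\mathbb R^\times SO(2)\times K(p)\big)$, where $GL_2(\mathbb R)/\mathbb R^\times SO(2)$ is the union of the upper and lower half-planes. An element of $\mathcal D^\times$ that lies in $K(p)$ and preserves the upper half-plane is a unit of $\mathcal O$ of positive norm, hence of norm $1$, congruent to $1$ modulo $p$. So $X_p$ is a connected component of $Y_p$. Extend a non-constant eigenfunction on $X_p$, of eigenvalue $\lambda>0$, by zero to $Y_p$. The space $L^2(Y_p)$ decomposes along automorphic representations $\pi$ of $\mathcal D^\times(\mathbb A)$, and the Laplacian acts on the part belonging to $\pi$ by a scalar determined by the archimedean component $\pi_\infty$. The finite-dimensional $\pi$ are characters composed with the norm and give locally constant functions. Hence $\lambda$ is the scalar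 attached to some infinite-dimensional $\pi$. By the Jacquet--Langlands correspondence \cite{JL}, $\pi$ corresponds to a cuspidal automorphic representation of $GL_2(\mathbb A)$ with the same archimedean component. The bound of Kim and Sarnak \cite{KS} for such representations gives $\lambda\ge\frac{975}{4096}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
By Lemmas~\ref{lem:sys} and~\ref{lem:gap}, for large $p$ the surface $X_p$ is a $\delta_*$-expander surface with systole at least $1$. Apply part (a) with $\delta=\delta_*$, $\alpha=\frac{49}{128}$ and $s_0=1$. By Lemma~\ref{lem:sys}, $e^{-\alpha\operatorname{sys}(X_p)}\le Cg_p^{-\frac43\cdot\frac{49}{128}}=Cg_p^{-49/96}$, where $C$ depends only on $\mathcal D$. For $c_3\log g_p\le L\le c_\epsilon\sqrt{g_p}$ we have $N(X_p,L)>0$ by Lemma~\ref{lem:lower}, and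
\[
\frac{N_{\mathrm{simp}}(X_p,L)}{N(X_p,L)}\ge1-C\big(c_\epsilon^2+c_\epsilon\,g_p^{-1/96}\big).
\]
Choose $c_\epsilon$ with $Cc_\epsilon^2<\frac12(1-\epsilon)$. For large $p$ also $Cc_\epsilon g_p^{-1/96}<\frac12(1-\epsilon)$, and the ratio exceeds $\epsilon$.

Finally let $f(g)=o(\sqrt g)$, fix $\epsilon\in(0,1)$, and let $c$ be any constant. For large $p$ the length $L=c_\epsilon\sqrt{g_p}$ satisfies both $L\ge c_3\log g_p$ and $L>cf(g_p)$, and yet $N_{\mathrm{simp}}(X_p,L)>\epsilon N(X_p,L)$. So the statement of Theorem~\ref{thm:main} with $f(g)$ in place of $\sqrt g$ fails for $\delta=\delta_*$, $s_0=1$ and this $\epsilon$.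
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Buser and Sarnak, Invent. Math. \textbf{117} (1994).

\bibitem{DS}
Benjamin Dozier and Jenya Sapir, \emph{Counting geodesics on expander surfaces}, arXiv:2304.07938 (2023).

\bibitem{JL}
Jacquet and Langlands, \emph{Automorphic Forms on GL(2)}, LNM \textbf{114}.

\bibitem{KS}
Kim and Sarnak, Appendix 2 to H. Kim, J. Amer. Math. Soc. \textbf{16} (2003).

\end{thebibliography}
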